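
\newtheorem{theorem}{Theorem}[section]
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem{lemma}[theorem]{Lemma}
\theoremstyle{definition}
\newtheorem{remark}[theorem]{Remark}

\title{K\"ahler--Einstein metrics on Fano--Mukai fourfolds of genus $10$}


\begin{abstract}
A Fano--Mukai fourfold of genus $10$ is a smooth hyperplane section of the
five-dimensional adjoint variety of $\operatorname{G}_2$. We prove that such a
fourfold $V$ admits a K\"ahler--Einstein metric if and only if it is not
isomorphic to the unique one, $V^{\mathrm a}_{18}$, with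
$\operatorname{Aut}^0\cong\mathbb G_{\mathrm a}\times\mathbb G_{\mathrm m}$. For every
other $V$ we exhibit a group $G=\mathbb G_{\mathrm m}^2\rtimes\mathbb Z/2$ of
automorphisms such that $A_V(E)/S(E)\ge\frac{15}{14}$ for all $G$-invariant
prime divisors $E$ over $V$. The essential centers are closures of
two-dimensional torus orbits. We bound vanishing orders along them without
knowing their equations, using only the distribution of the torus weights, a
symmetry, and concavity. We also show that
every such fourfold is K-semistable with $\delta=1$.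
\end{abstract}

\section{Introduction}

\subsection{The question and the answer}

A \emph{Fano--Mukai fourfold of genus $10$} is a smooth complex Fano fourfold
$V$ with $\operatorname{Pic}(V)=\mathbb Z\cdot H$, $-K_V=2H$ and $H^4=18$; we write
$V_{18}$ for such a fourfold. Equivalently, $V$ is a smooth hyperplane section
of the adjoint $\operatorname{G}_2$-variety
$\Omega=\operatorname{G}_2/P\subset\mathbb P(\mathfrak g_2)=\mathbb P^{13}$, the closed orbit of
$\operatorname{G}_2$ on the projectivized adjoint representation. The Killing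
form identifies hyperplanes with points of $\mathbb P(\mathfrak g_2)$, so
\[
V=V_h=\Omega\cap h^{\perp},\qquad 0\ne h\in\mathfrak g_2 ,
\]
and $V_h$ depends up to isomorphism only on the $\operatorname{G}_2$-orbit of
$[h]$. The moduli space of these fourfolds is one-dimensional. The following
facts are known, and we use them.
\begin{itemize}
\item[(F1)] Up to isomorphism there is a unique $V_{18}^{\mathrm s}$ with
$\operatorname{Aut}(V^{\mathrm s}_{18})\cong\operatorname{GL}_2(\mathbb C)\rtimes(\mathbb Z/2\mathbb Z)$.
\item[(F2)] Up to isomorphism there is a unique $V_{18}^{\mathrm a}$ with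
$\operatorname{Aut}(V^{\mathrm a}_{18})\cong(\mathbb G_{\mathrm a}\times\mathbb G_{\mathrm m})\rtimes(\mathbb Z/2\mathbb Z)$.
\item[(F3)] For every other $V_{18}$ the group $\operatorname{Aut}(V_{18})$ is a
semidirect product of $\mathbb G_{\mathrm m}^2$ and a finite cyclic group whose
order divides $6$.
\item[(F4)] $V^{\mathrm a}_{18}$ has no K\"ahler--Einstein metric: by
Matsushima's theorem the identity component of the automorphism group of a
K\"ahler--Einstein Fano manifold is reductive, and
$\mathbb G_{\mathrm a}\times\mathbb G_{\mathrm m}$ is not.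
\end{itemize}

Prokhorov and Zaidenberg \cite{PZ} posed the problem of deciding which $V_{18}$
admit a K\"ahler--Einstein metric. For $V\not\cong V^{\mathrm a}_{18}$ Matsushima's
obstruction vanishes. There is a second reason to guess that these $V$ have a
metric: we shall see that they are the $V_h$ with $h$ semisimple, that is, with
closed orbit $\operatorname{G}_2\cdot h$, and closed orbits are what one expects
on the algebraic side of a canonical metric. The guess is correct.

\begin{theorem}\label{thm:A}
A Fano--Mukai fourfold $V$ of genus $10$ admits a K\"ahler--Einstein metric if and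
only if $V\not\cong V^{\mathrm a}_{18}$.
\end{theorem}

The proof is algebraic. For a prime divisor $E$ over $V$, let $A_V(E)$ be its
log discrepancy and let $S(E)$ be the average order of vanishing along $E$ of
pluri-anticanonical sections (definitions in Section~\ref{sec:stability}).
The manifold is in danger when, along some $E$, sections vanish on average
more than the singularity measure $A_V(E)$ allows. Enough
symmetry reduces the test to invariant $E$.

\begin{theorem}\label{thm:B}
Let $V$ be a Fano--Mukai fourfold of genus $10$ with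
$V\not\cong V^{\mathrm a}_{18}$. There is a subgroup
$G=T\rtimes\mathbb Z/2\subset\operatorname{Aut}(V)$, with $T\cong\mathbb G_{\mathrm m}^2$ and
$\mathbb Z/2$ acting on $T$ by inversion, such that
\[
\frac{A_V(E)}{S(E)}\ \ge\ \frac{15}{14}
\]
for every $G$-invariant prime divisor $E$ over $V$.
\end{theorem}

\begin{theorem}\label{thm:C}
Every $V_{18}$ is K-semistable, and $\delta(V_{18})=1$. In particular
$V_{18}^{\mathrm a}$ is strictly K-semistable, and its greatest Ricci lower
bound equals $1$ although it has no K\"ahler--Einstein metric. For a smooth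
$V=V_h$ the following are equivalent: $V$ admits a K\"ahler--Einstein metric;
$\operatorname{Aut}^0(V)$ is reductive; $h$ is semisimple;
$[h]\in\mathbb P(\mathfrak g_2)$ is GIT-polystable for $\operatorname{G}_2$.
\end{theorem}

\subsection{The strategy}

If $V\not\cong V_{18}^{\mathrm a}$, then $V=V_h$ with $h$ in a Cartan subalgebra
(Section~\ref{sec:sections}), so the maximal torus $T$ of $\operatorname{G}_2$
acts on $V$. A suitable involution $w$, inverting $T$, acts as well; put
$G=T\rtimes\langle w\rangle$. By a theorem of Zhuang it suffices to test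
$G$-invariant divisors over $V$. The involution excludes invariant
points and curves, and invariant divisors on $V$ are harmless, so the centers
that matter are surfaces. An invariant surface $Z$ is the closure of a
two-dimensional $T$-orbit. There may be many, and we do not try to list them.

To treat a divisor over $V$ with center $Z$ we use adjunction
(Lemma~\ref{lem:AZ}): choose an invariant prime divisor $Y\supset Z$ and bound
the average order of vanishing along $Z$ of sections on $Y$. For every invariant
surface other than $S=\Omega\cap\mathbb P(\mathfrak{sl}_3)\cap h^\perp$ there is a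
suitable $Y$ in $|H|$ or in $|2H|$. The surface $S$ is handled by blowing it up.

\subsection{The main idea on a quadric surface}\label{sec:toy}

Here is the estimate on $Y$ in the smallest case. Let $Y=\mathbb P^1\times\mathbb P^1$ with
affine coordinates $x,y$, let $\mathbb G_{\mathrm m}$ act by $t(x,y)=(tx,ty)$, let
$w(x,y)=(1/x,1/y)$, and let $Z=\{x=y\}$, an invariant orbit closure. Sections
of $\mathcal O(k,k)$ are combinations of the monomials $x^ay^b$, $0\le a,b\le k$.
Give $x^ay^b$ the weight $a+b-k$; then $w$, acting by
$s(x,y)\mapsto (xy)^ks(1/x,1/y)$, reverses weights. The space $A_{k,\chi}$ of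
sections of weight $\chi$ has dimension $N_{k,\chi}=k+1-|\chi|$ for
$|\chi|\le k$. How much do sections vanish along $Z$ on average?

\emph{Orders are counted by dimensions.} The quotient of two elements of
$A_{k,\chi}$ is a rational function of the single variable $y/x$. If the two
elements have the same order along $Z$, this quotient has a nonzero
value $c\in\mathbb C$ along $Z$, and subtracting $c$ times the second from the first
raises the order. Hence exactly $N_{k,\chi}$ different integers occur as orders
of elements of $A_{k,\chi}\setminus0$. The invariant function $y/x-1$ has order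
$1$ along $Z$, so no residue class of integers is systematically skipped. Rescaling
by $k$ and letting $k\to\infty$, the
pairs (weight, order) fill a convex region
$\Delta=\{(u,\tau):|u|\le1,\ \mathrm{lo}(u)\le\tau\le\mathrm{hi}(u)\}$ with
$\mathrm{hi}-\mathrm{lo}=f$, where $f(u)=1-|u|$ is the limit density of weights.

\emph{Symmetry and concavity.} The function $\mathrm{hi}$ is concave, and it is
even because $w$ preserves $Z$ and reverses weights; so
$\mathrm{hi}\le\mathrm{hi}(0)$. The section $x$ of $\mathcal O(1,1)$ has weight $0$ and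
does not vanish identically on $Z$, so $\mathrm{lo}(0)=0$ and $\mathrm{hi}(0)=f(0)$.
The average order, which is the height $\sigma$ of the barycenter of $\Delta$,
therefore satisfies
\[
\sigma=\frac{\int f\,(\mathrm{hi}-\frac12f)\,du}{\int f\,du}\ \le\
f(0)-\frac{\int f^2\,du}{2\int f\,du}=1-\frac13=\frac23 .
\]

Here one can compute directly: $A_{k,\chi}$ consists of the homogeneous
polynomials of degree $k-|\chi|$ in $x,y$, times $(xy)^\chi$ if $\chi>0$, so the
orders are $0,1,\dots,k-|\chi|$ and $\sigma=\frac13$. The bound is not sharp,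
because $\mathrm{hi}$ is not constant, but its proof used almost nothing about
$Z$. The loss is smaller when $f$ is flat near $0$. On $V$ the
weight density is constant on a third of its support; the same argument will
give $\sigma\le\frac7{12}$, where $\sigma<\frac58$ is needed.

\subsection{Conventions}
We work over $\mathbb C$. For a torus acting linearly on a vector space, a
function or section $s$ has \emph{weight} $\chi$ if $s(tx)=\chi(t)s(x)$. We
identify $\mathfrak g_2$ with its dual by the Killing form $(\cdot,\cdot)$.

\section{Stability and adjunction}\label{sec:stability}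

\subsection{The invariants}
Let $X$ be a Fano manifold. A prime divisor $E$ over $X$ is a prime divisor on
a normal variety $\tilde X$ with a proper birational morphism to $X$; its center
on $X$ is its image, and $A_X(E)=1+\operatorname{ord}_E(K_{\tilde X/X})$. A
divisorial valuation is $v=c\operatorname{ord}_E$ with $c>0$; we put
$A_X(v)=cA_X(E)$. Valuations are evaluated on sections of line bundles through
local trivializations, and on effective $\mathbb Q$-divisors by linearity.

A basis of a vector space is \emph{compatible} with a filtration if each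
filtration step is spanned by the basis elements it contains. Let
$N_m=h^0(-mK_X)$ and let $(s_i)$ be a basis of $H^0(-mK_X)$ compatible with the
filtration by $v$. Then
\[
S_m(v)=\frac1{mN_m}\sum_iv(s_i),\qquad
S(v)=\lim_{m\to\infty}S_m(v)=\frac1{\operatorname{vol}(-K_X)}\int_0^\infty\operatorname{vol}(-K_X-tv)\,dt .
\]
For integer-valued $v$ one has $\sum_iv(s_i)=\sum_{i\ge1}\dim\{s:v(s)\ge i\}$.
The quotient $A_X(v)/S(v)$ does not change if $v$ is rescaled. Put
$\beta(E)=A_X(E)-S(E)$, and let $\delta(X)=\inf_EA_X(E)/S(E)$ over all prime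
divisors $E$ over $X$.

A prime divisor $E$ over $X$ is \emph{$G$-invariant}, for
$G\subset\operatorname{Aut}(X)$, if the valuation $\operatorname{ord}_E$ is. Its center on
every $G$-equivariant model is then irreducible and $G$-invariant. We use two
theorems as black boxes.

\begin{theorem}[Zhuang {\cite[Cor.~4.14]{Zhuang}}; see also {\cite[Thm.~1.22]{Calabi}}]\label{thm:Zhuang}
If $G\subset\operatorname{Aut}(X)$ is reductive and $\beta(E)>0$ for every
$G$-invariant prime divisor $E$ over the Fano variety $X$, then $X$ is
K-polystable.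
\end{theorem}

\begin{theorem}[Chen--Donaldson--Sun; Tian]\label{thm:YTD}
A K-polystable Fano manifold admits a K\"ahler--Einstein metric.
\end{theorem}

\subsection{Passing to a divisor}

The next lemma, of Abban--Zhuang type, bounds $A/S$ for a valuation with center
$\tilde Z$ by data on a divisor $Y$ containing $\tilde Z$ as a divisor. On $Y$ the
quantity to control is the average vanishing order, along $\tilde Z$, of the
leading terms of sections along $Y$. Here the leading term of a section $s$ with
$\operatorname{ord}_Ys=j$ is obtained by dividing $\pi^*s$ by the $j$-th power of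
the equation of $Y$ and restricting to $Y$.

\begin{lemma}\label{lem:AZ}
Let $V$ be a Fano manifold and let $\pi:\tilde V\to V$ be either the identity or
the blow-up of a smooth subvariety of codimension $2$. Let $Y\subset\tilde V$ be
a prime divisor, equal to the exceptional divisor in the second case. Let $v$ be
a divisorial valuation whose center $\tilde Z$ on $\tilde V$ is a prime divisor
of $Y$, and suppose that $Y$ is smooth at the general point of $\tilde Z$. Let
$R_m=H^0(V,-mK_V)$, let $W_{m,j}\subset H^0(Y,(-m\pi^*K_V-jY)|_Y)$ be the image of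
$\{s\in R_m:\operatorname{ord}_Ys\ge j\}$ (divide $\pi^*s$ by the $j$-th power of the
equation of $Y$ and restrict), and put
\[
S_m(W;\tilde Z)=\frac1{mN_m}\sum_{j\ge0}\sum_{i\ge1}\dim\{s\in W_{m,j}:\operatorname{ord}_{\tilde Z}s\ge i\}.
\]
Then
\[
\frac{A_V(v)}{S(v)}\ \ge\ \min\Big\{\frac{A_V(Y)}{S(Y)},\ \frac1{\limsup_mS_m(W;\tilde Z)}\Big\}.
\]
\end{lemma}

\begin{proof}
Two decreasing filtrations $F^\bullet,F'^\bullet$ of a finite-dimensional space
have a common compatible basis: for each pair $(i,j)$ of jumps lift a basis of
the quotient of $F^i\cap F'^j$ by the sum of its intersections with the next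
steps of $F$ and of $F'$. So let $(s_i)$ be a basis of $R_m$ compatible with both
$\operatorname{ord}_Y$ and $v$, and put $D_m=\frac1{mN_m}\sum_i\operatorname{div}(s_i)$.
Then $v(D_m)=S_m(v)$ and $\pi^*D_m=S_m(Y)\,Y+\Gamma$ with $Y\not\subset\operatorname{Supp}\Gamma$.

The restriction $\Gamma|_Y$ is $\frac1{mN_m}$ times the sum of the divisors of
the leading terms of the $s_i$ along $Y$. By compatibility the leading
terms of those $s_i$ with $\operatorname{ord}_Ys_i=j$ form a basis of $W_{m,j}$.
In any basis of $W_{m,j}$ at most $\dim\{s\in W_{m,j}:\operatorname{ord}_{\tilde Z}s\ge i\}$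
elements have order at least $i$. Hence
$\operatorname{ord}_{\tilde Z}(\Gamma|_Y)\le S_m(W;\tilde Z)$.

Let $\lambda$ be rational with $0<\lambda<\min\{A_V(Y)/S_m(Y),\,1/S_m(W;\tilde Z)\}$.
Remove from $\tilde V$
a closed subset not containing $\tilde Z$ so that $Y$ and $\tilde Z$ become smooth
and $\Gamma|_Y$ is supported on $\tilde Z$, with coefficient smaller than
$1/\lambda$. Then $(Y,\lambda\Gamma|_Y)$ is klt, so by inversion of adjunction
\cite[Thm.~5.50]{KM} the pair $(\tilde V,Y+\lambda\Gamma)$ is plt near $Y$. As
$\tilde Z$ has codimension $2$ in $\tilde V$, $v$ is exceptional over $\tilde V$,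
whence $A_{\tilde V}(v)\ge v(Y)+\lambda v(\Gamma)$. Since
$K_{\tilde V/V}=(A_V(Y)-1)Y$, we get
\[
A_V(v)=A_{\tilde V}(v)+(A_V(Y)-1)v(Y)\ \ge\ A_V(Y)\,v(Y)+\lambda v(\Gamma)
\ \ge\ \lambda\big(S_m(Y)v(Y)+v(\Gamma)\big)=\lambda S_m(v).
\]
Let $\lambda$ tend to its upper bound and then $m\to\infty$.
\end{proof}

\section{The adjoint variety of $\operatorname{G}_2$}\label{sec:Omega}

\subsection{A model}
By \cite[\S22]{FH}, $\mathfrak g_2=\mathfrak{sl}_3\oplus\mathbb C^3\oplus\mathbb C^{3*}$. We write
its elements as $(X,v,\varphi)$; the brackets, besides that of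
$\mathfrak{sl}_3$, are
\[
[X,v]=Xv,\quad [X,\varphi]=-X^T\varphi,\quad [v,v']=-2v\wedge v',\quad
[\varphi,\varphi']=2\varphi\wedge\varphi',\quad [v,\varphi]=3v\otimes\varphi-\varphi(v)I .
\]
Here $X^T\varphi=\varphi\circ X$, the covector $v\wedge v'$ is given by
$(v\wedge v')(z)=\det(v,v',z)$, and dually the vector $\varphi\wedge\varphi'$ is
given by $\psi(\varphi\wedge\varphi')=\det(\varphi,\varphi',\psi)$ for
$\psi\in\mathbb C^{3*}$. We shall use
\begin{equation}\label{eq:wedge}
(a\wedge b)\wedge\eta=\eta(a)b-\eta(b)a\qquad(a,b\in\mathbb C^3,\ \eta\in\mathbb C^{3*}).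
\end{equation}
Transposition with respect to the standard basis turns vectors $v$ into covectors
$v^T$ and covectors $\varphi$ into vectors $\varphi^T$.
By $\mathrm{SL}_3$-invariance the Killing form is a nonzero multiple of
$\operatorname{tr}(XX')$ on $\mathfrak{sl}_3$, and
$\mathfrak{sl}_3\perp\mathbb C^3\oplus\mathbb C^{3*}$.

The diagonal torus $T\subset\mathrm{SL}_3\subset\operatorname{G}_2$ is a maximal
torus, with Lie algebra $\mathfrak t$ and character lattice
$M=\langle\varepsilon_1,\varepsilon_2,\varepsilon_3\mid\sum\varepsilon_i=0\rangle$. The long roots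
are $\varepsilon_i-\varepsilon_j$, with root vectors $E_{ij}$ ($i\neq j$); the short roots are
$\pm\varepsilon_i$, with root vectors $e_i$, $e_i^*$. An element $t\in T$ acts by
$(X,v,\varphi)\mapsto(tXt^{-1},tv,\varphi\circ t^{-1})$. The variety $\Omega$, of
dimension $5$, is the orbit of $[E_{13}]$; since the Weyl group permutes the
long roots transitively, it contains all $[E_{ij}]$. Let $\hat\Omega\subset\mathfrak g_2$ be
its affine cone.

\subsection{The involution}
The map $\theta(X,v,\varphi)=(-X^T,-\varphi^T,-v^T)$ is an automorphism of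
$\mathfrak g_2$. On $\mathfrak{sl}_3$ this is standard; for the other brackets,
\begin{align*}
\theta[X,v]&=-(Xv)^T=[-X^T,-v^T],&
\theta[X,\varphi]&=(X^T\varphi)^T=[-X^T,-\varphi^T],\\
\theta[v,v']&=2(v\wedge v')^T=[-v^T,-v'^T],&
\theta[\varphi,\varphi']&=-2(\varphi\wedge\varphi')^T=[-\varphi^T,-\varphi'^T],
\end{align*}
and $\theta[v,\varphi]=-3\varphi^T\otimes v^T+\varphi(v)I=-[\varphi^T,v^T]=[\theta v,\theta\varphi]$.
Since $\theta(E_{13})=-E_{31}$, it preserves $\Omega$. We use
\[
w=-\theta:\ (X,v,\varphi)\mapsto(X^T,\varphi^T,v^T),\qquad w^2=1,\qquad wtw^{-1}=t^{-1}\ (t\in T).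
\]

\subsection{Equations}

\begin{lemma}\label{lem:relations}
On $\hat\Omega$ the following relations hold:
\begin{itemize}
\item[(R1)] $\varphi(v)=0$;
\item[(R2)] $Xv=0$ and $X^T\varphi=0$;
\item[(R3)] $X^2=-v\otimes\varphi$;
\item[(R4)] $X(\varphi\wedge\eta)=-\eta(v)v$ for all $\eta\in\mathbb C^{3*}$;
\item[(R5)] $X^T(v\wedge z)=-\varphi(z)\varphi$ for all $z\in\mathbb C^3$.
\end{itemize}
If $v,\varphi\ne0$ and $\varphi(v)=0$, then the set of $X$ with
$(X,v,\varphi)\in\hat\Omega$ is an affine line with direction $v\otimes\varphi$.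
\end{lemma}

\begin{proof}
We have $[e_3,E_{13}]=-e_1$, $[e_3,-e_1]=2e_2^*$, $[e_3,2e_2^*]=6E_{32}$ and
$[e_3,E_{32}]=0$, so
\[
\exp(\operatorname{ad}e_3)E_{13}=E_{13}-e_1+e_2^*+E_{32}=:p_0=(X_0,-e_1,e_2^*),\qquad X_0=E_{13}+E_{32},
\]
lies in $\hat\Omega$. The stabilizer of $(-e_1,e_2^*)$ in $\mathrm{SL}_3$ consists
of the $g$ with first column $e_1$ and second row $e_2^*$, i.e.\ $g=1+N$ with
$N=aE_{12}+bE_{13}+cE_{32}$. Then $NX_0-X_0N=(b-c)E_{12}$, and
$E_{12}g^{-1}=E_{12}$ because $g^{-1}$ has second row $e_2^*$. So
\begin{equation}\label{eq:line}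
gX_0g^{-1}=X_0+(gX_0-X_0g)g^{-1}=X_0+(b-c)E_{12}.
\end{equation}
The stabilizer of $p_0$ is thus the two-dimensional group $b=c$. Hence
$\dim\mathrm{SL}_3\,p_0=6=\dim\hat\Omega$, and $\mathrm{SL}_3\,p_0$ is dense in $\hat\Omega$.

The relations are closed and $\mathrm{SL}_3$-equivariant, so it suffices to check
them at $p_0$, where $v=-e_1$, $\varphi=e_2^*$. (R1) is clear. (R2): $X_0e_1=0$,
and the second row of $X_0$ vanishes. (R3): $X_0^2=E_{12}=-v\otimes\varphi$. (R4):
for $\eta=e_1^*$ we have $\varphi\wedge\eta=-e_3$, $X_0(-e_3)=-e_1$ and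
$-\eta(v)v=-e_1$; for $\eta=e_2^*$ both sides vanish; for $\eta=e_3^*$ we have
$\varphi\wedge\eta=e_1$, $X_0e_1=0$ and $\eta(v)=0$. (R5): for $z=e_2$ we have
$v\wedge z=-e_3^*$, $X_0^T(-e_3^*)=-e_2^*$ (minus the third row of $X_0$) and
$-\varphi(z)\varphi=-e_2^*$; for $z=e_1$ both sides vanish; for $z=e_3$ we have
$v\wedge z=e_2^*$, $X_0^Te_2^*=0$ and $\varphi(z)=0$.

Now fix $v,\varphi\ne0$ with $\varphi(v)=0$. Since
$\{\varphi\wedge\eta:\eta\in\mathbb C^{3*}\}=\ker\varphi$, (R4) determines
$X|_{\ker\varphi}$; it has image $\langle v\rangle$, hence one-dimensional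
kernel, which is $\langle v\rangle$ by (R2). Let $\varphi(z)=1$. Then
$Xz\in\ker\varphi$ by (R2) and $X(Xz)=-v$ by (R3), so $Xz$ is determined modulo
$v$. Thus the possible $X$ lie on one affine line with direction
$v\otimes\varphi$. Over $(-e_1,e_2^*)$ the whole line occurs by \eqref{eq:line}.
This suffices, as $\mathrm{SL}_3$ is transitive on the pairs considered: take
a basis $f_1=-v$, $f_2$ with $\varphi(f_2)=1$, and $f_3\in\ker\varphi$, with $f_3$
scaled so that the determinant is $1$; the matrix with columns $f_1,f_2,f_3$ maps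
$(-e_1,e_2^*)$ to $(v,\varphi)$.
\end{proof}

Two consequences are used repeatedly. If $(X,0,0)\in\hat\Omega$, then $X^2=0$ by
(R3). If $(0,v,\varphi)\in\hat\Omega$, then $v=0$ by (R4) and $\varphi=0$ by (R5).

\section{Smooth hyperplane sections}\label{sec:sections}

\subsection{Reduction to diagonal $h$}
The tangent space of $\hat\Omega$ at a point $x\ne0$ is $[\mathfrak g_2,x]$, which contains
$x$. Since $([g,x],h)=(g,[x,h])$, we have for $x\in\hat\Omega\setminus0$:
\begin{equation}\label{eq:sing}
[x]\in V_h\text{ and }V_h\text{ is singular at }[x]\iff[x,h]=0 .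
\end{equation}

\begin{proposition}\label{prop:types}
If $V_h$ is smooth, then up to conjugation one of the following holds:
\begin{itemize}
\item[(i)] $h\in\mathfrak t$ and no root vanishes on $h$;
\item[(ii)] $h\in\mathfrak t$ and exactly one pair of roots vanishes on $h$, and it is short;
\item[(iii)] $h=h_s+ce_\delta$ with $0\ne h_s\in\mathfrak t$, $e_\delta$ a root vector of a
short root $\delta$ with $\delta(h_s)=0$, and $c\ne0$.
\end{itemize}
All $[h]$ of type \textup{(iii)} are conjugate, and a smooth $V_h$ is isomorphic to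
$V^{\mathrm a}_{18}$ exactly when it is of type \textup{(iii)}.
\end{proposition}

\begin{proof}
Let $h=h_s+h_n$ be the Jordan decomposition. If $h_s=0$, then $h$ is conjugate
into the nilradical of a Borel subalgebra and commutes with the highest root
vector. The highest root is long, so $V_h$ is singular by \eqref{eq:sing}.

Let $h_s\ne0$; we may assume $h_s\in\mathfrak t$. As $\dim\mathfrak t=2$, at most
one pair $\pm\delta$ of roots vanishes on $h_s$. The centralizer of $h_s$ is
$\mathfrak t$, or $\mathfrak t\oplus\mathbb Ce_\delta\oplus\mathbb Ce_{-\delta}$, which is the sum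
of its center and a copy of $\mathfrak{sl}_2$. So $h_n=0$ or, after conjugation in
the centralizer, $h_n=ce_\delta$. If such a $\delta$ exists and is long, then
$[e_\delta]\in\Omega$ and $e_\delta$ commutes with $h$, so $V_h$ is singular. This
leaves (i)--(iii).

In type (iii), the Weyl group is transitive on short roots, $h_s$ is unique up to
scaling in the line $\ker\delta$, and $T$ fixes $h_s$ and acts on $e_\delta$ through
the nontrivial character $\delta$. So all $[h]$ are conjugate.

By Borel--Weil, $H^0(\Omega,\mathcal O(1))=\mathfrak g_2^*$, and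
$0\to\mathcal O_\Omega\to\mathcal O_\Omega(1)\to\mathcal O_V(1)\to0$ gives
$H^0(V_h,H)=\mathfrak g_2^*/\langle h\rangle$. In types (i), (ii) the torus $T$
acts on $V_h$, and the weights of $H^0(V_h,H)$ are $0$ and all roots. An element
acting trivially on $V_h$ acts on $H^0(V_h,H)$ by a scalar, so all differences of
roots are trivial on it; these generate $M$, since
$\varepsilon_2=\varepsilon_1-(\varepsilon_1-\varepsilon_2)$, and similarly for the other $\varepsilon_i$. So $T$ acts
faithfully. As $\mathbb G_{\mathrm a}\times\mathbb G_{\mathrm m}$ contains no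
two-dimensional torus, $V_h\not\cong V_{18}^{\mathrm a}$. Since
$V^{\mathrm a}_{18}$ exists, it is of type (iii), and by conjugacy every $V_h$ of
type (iii) is isomorphic to it.
\end{proof}

In types (i), (ii) the entries of the diagonal matrix $h$ are pairwise distinct,
because no long root vanishes on it. \textbf{From now on, until the end of
Section~\ref{sec:proofs}},
\[
V=V_h\ \text{is smooth},\quad h=\operatorname{diag}(h_1,h_2,h_3),\quad \textstyle\sum h_i=0,
\quad h_i\text{ pairwise distinct},\quad G=T\rtimes\langle w\rangle .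
\]
By Proposition~\ref{prop:types} these are exactly the $V_{18}$ that are not
isomorphic to $V^{\mathrm a}_{18}$. As $h^\perp$ is given by
$\operatorname{tr}(hX)=0$ and $\operatorname{tr}(hX^T)=\operatorname{tr}(hX)$, the
group $G$ acts on $V$. The action is faithful: $T$ acts faithfully, and an element
$tw$ cannot act trivially because conjugation by it inverts $T$. The group $G$ is
reductive.

\subsection{Coordinates, the divisor $D$, and a projection}
The space $H^0(V,H)$ has a basis of $T$-weight vectors: a coordinate $x_\beta$ of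
weight $\beta$ for each of the twelve roots (namely $X_{ij}$ for $\varepsilon_i-\varepsilon_j$, $v_i$
for $\varepsilon_i$, $\varphi_i$ for $-\varepsilon_i$), and $x_0=\operatorname{tr}(h'X)$ of weight $0$,
where $h'\in\mathfrak t\setminus\mathbb Ch$. All weight spaces are one-dimensional.
Since $\operatorname{Pic}V=\mathbb ZH$, every member of $|H|$ is a prime divisor. Put
\[
D=\{x_0=0\}=\{X_{11}=X_{22}=X_{33}=0\}\subset V,
\]
a $G$-invariant prime divisor.

\begin{lemma}\label{lem:D}
$D$ is smooth at every point whose $T$-orbit is two-dimensional.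
\end{lemma}
\begin{proof}
$D=\Omega\cap\mathfrak t^\perp$ has codimension $2$ in $\Omega$. If it is singular
at $[x]$, then the two linear equations are dependent on $[\mathfrak g_2,x]$, so
$[\mathfrak g_2,x]\perp k$ for some $0\ne k\in\mathfrak t$. Then $[x,k]=0$, and
$\dim T[x]\le1$.
\end{proof}

\begin{lemma}\label{lem:quadric}
Let $Q=\{\varphi(v)=0\}\subset\mathbb P(\mathbb C^3\oplus\mathbb C^{3*})$. The map
$[X,v,\varphi]\mapsto[v,\varphi]$ is an isomorphism from
$V\cap\{v\ne0,\varphi\ne0,\varphi(hv)\ne0\}$ onto
$Q\cap\{v\ne0,\varphi\ne0,\varphi(hv)\ne0\}$.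
\end{lemma}
\begin{proof}
By Lemma~\ref{lem:relations} the points of $\hat\Omega$ over $(v,\varphi)$ are
$(X_1+d\,v\otimes\varphi,v,\varphi)$, $d\in\mathbb C$. The condition
$\operatorname{tr}(hX_1)+d\,\varphi(hv)=0$ has exactly one solution $d$. So the map
is bijective. A bijective morphism from a variety to a smooth variety in
characteristic $0$ is an isomorphism by Zariski's main theorem.
\end{proof}

\subsection{The $T$-fixed points}
A $T$-fixed point of $\Omega$ is the class of a weight vector. A nonzero diagonal
$X$ does not satisfy $X^2=0$, and short root vectors are not in $\hat\Omega$ by the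
consequences stated after Lemma~\ref{lem:relations}. Therefore
$V^T=\{[E_{ij}]:i\ne j\}$, six points, and $w$ exchanges $[E_{ij}]$ and
$[E_{ji}]$.

Let $\alpha=\varepsilon_i-\varepsilon_j$ and let $k$ be the third index. Then
$[\mathfrak g_2,E_{ij}]$ is spanned by $E_{ij}$, $E_{kj}$, $E_{ik}$, $e_i$,
$e_j^*$ and $h_\alpha=E_{ii}-E_{jj}$, up to scalars the brackets of $E_{ij}$ with
a diagonal matrix, $E_{ki}$, $E_{jk}$, $e_j$, $e_i^*$, $E_{ji}$; the other root
vectors commute with $E_{ij}$. As $\operatorname{tr}(hh_\alpha)=h_i-h_j\ne0$, the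
tangent space of $V$ is obtained by deleting the direction $h_\alpha$. So the local
coordinates $x_\beta/x_\alpha$ of $V$ at $[E_{ij}]$ have weights
\begin{equation}\label{eq:weights}
\begin{gathered}
z_1=-\varepsilon_i,\qquad z_2=\varepsilon_j,\qquad y_1=\varepsilon_k-\varepsilon_i=2z_1-z_2,\qquad
y_2=\varepsilon_j-\varepsilon_k=2z_2-z_1,\\
y_1+y_2=z_1+z_2=-\alpha .
\end{gathered}
\end{equation}
These four weights are pairwise non-proportional.

\subsection{The surface $S$}
Let $S=V\cap\mathbb P(\mathfrak{sl}_3)=V\cap\{v=\varphi=0\}$, which is $G$-invariant.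

\begin{lemma}\label{lem:S}
The scheme $S$ is a smooth irreducible surface,
\[
S=\{a\otimes b:\ b(a)=0,\ b(ha)=0\}\subset\mathbb P^2\times\mathbb P^{2*},
\]
embedded by $H|_S=\ell_1+\ell_2$, where $\ell_1,\ell_2$ are the pullbacks of
$\mathcal O(1)$ from the planes of $a$ and $b$. We have $\ell_1^2=\ell_2^2=1$,
$\ell_1\ell_2=2$, $H^2\cdot S=6$. The ideal of $S$ in $V$ is generated by the
sections $v_i,\varphi_i$ of $H$. All $[E_{ij}]$ lie on $S$, and the points of $S$ at
which all $X_{ij}$ ($i\ne j$) are nonzero form an open $T$-orbit, with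
stabilizer the center $\mu_3$ of $\mathrm{SL}_3$.
\end{lemma}
\begin{proof}
The group $\mu_3\subset T$ acts on $X$, $v$, $\varphi$ by three different
characters. So $S$, as a scheme, is open and closed in the fixed scheme
$V^{\mu_3}=V\cap(\mathbb P^{13})^{\mu_3}$, which is smooth; and likewise
$\Omega\cap\mathbb P(\mathfrak{sl}_3)$ is smooth. The points of the latter satisfy
$X^2=0$, so $X=a\otimes b$ with $b(a)=0$; conversely these form the
$\mathrm{SL}_3$-orbit of $[E_{13}]$. So it is the flag variety
$\{b(a)=0\}\subset\mathbb P^2\times\mathbb P^{2*}$, and $S$ is the hyperplane section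
$\operatorname{tr}(hX)=b(ha)=0$ of this smooth projective threefold. By the
Lefschetz theorem $S$ is connected, so, being smooth, it is
irreducible of dimension $2$. The intersection numbers follow from
$[S]=(\ell_1+\ell_2)^2$ in $\mathbb P^2\times\mathbb P^{2*}$. The ideal is generated as
stated because $S=V\cap\{v=\varphi=0\}$ as a scheme.

Clearly $[E_{ij}]=[e_i\otimes e_j^*]\in S$. So no $X_{ij}$ with $i\ne j$ vanishes
identically on $S$, and the points with all $X_{ij}\ne0$ ($i\ne j$) form a nonempty
open set. If $t$
stabilizes such a point, all $t_i/t_j$ with $i\ne j$ equal one constant $c$;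
then $c=c^{-1}$, and $c^3=\frac{t_1}{t_2}\frac{t_2}{t_3}\frac{t_3}{t_1}=1$, so
$c=1$ and $t\in\mu_3$. Conversely $\mu_3$ acts trivially on $S$. Thus all orbits in
this open set are two-dimensional, hence
open in $S$, and there is only one.
\end{proof}

\section{Invariant centers}\label{sec:centers}

\begin{lemma}\label{lem:nocurves}
$V$ contains no $G$-fixed points and no $G$-invariant irreducible curves.
\end{lemma}
\begin{proof}
There are no $G$-fixed points because $w$ has none in $V^T$. Let $C$ be a
$G$-invariant irreducible curve. As $V^T$ is finite, $C$ is the closure of a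
one-dimensional orbit $T[x]$, and the weights of $x$, that is, those of its nonzero
components in the weight decomposition of $\mathfrak g_2$,
lie on a line. The boundary of the orbit consists of two $T$-fixed points, given
by the components of $x$ of the two extreme weights. Since $w$ preserves
$C\cap V^T$ without fixed points, it exchanges them. So the extreme weights are
$\beta=\varepsilon_i-\varepsilon_j$ and $-\beta$, and all weights of $x$ lie on the line
$\mathbb R\beta$. Among the roots and $0$ this leaves only $\pm\beta$ and $0$. Thus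
$v=\varphi=0$ and $X=aE_{ij}+bE_{ji}+(\text{diagonal})$ with $ab\ne0$. The
diagonal and $(i,j)$ entries of $X^2=0$ give $X_{kk}=0$ for the third index $k$,
$X_{ii}=-X_{jj}=:s$ and $s^2+ab=0$. But
$\operatorname{tr}(hX)=s(h_i-h_j)=0$ forces $s=0$, so $ab=0$, a contradiction.
\end{proof}

\begin{lemma}\label{lem:dense}
Every $T$-invariant irreducible surface in $V$ contains a dense $T$-orbit.
\end{lemma}
\begin{proof}
Suppose that a $T$-invariant irreducible surface $Z$ has no two-dimensional orbit.
Then every point of $Z$ is fixed by a one-dimensional subtorus, so $Z$ is the union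
of the closed
subsets $Z^{T'}$ over the countably many one-dimensional subtori $T'\subset T$, and
$Z=Z^{T'}$ for one of them. By Borel's fixed point theorem $Z$ contains a
$T$-fixed point $p$. The fixed locus $V^{T'}$ is smooth, and its tangent space
$(T_pV)^{T'}$ has dimension at most $1$, since the weights \eqref{eq:weights} are
pairwise non-proportional. This contradicts $Z\subset V^{T'}$.
\end{proof}

A $G$-invariant irreducible surface $Z$ is therefore an orbit closure. To use
adjunction we need a good invariant divisor through it, and we need to control the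
order $e$ of the stabilizer of its general point, which turns out to govern
the vanishing orders.

\begin{proposition}\label{prop:surfaces}
Let $Z\subset V$ be a $G$-invariant irreducible surface, and let $e$ be the order
of the stabilizer in $T$ of a general point of $Z$. Then one of the following
holds.
\begin{itemize}
\item[(A)] $Z=S$.
\item[(B)] $Z\subset D$ and $e\le2$.
\item[(C)] $Z\not\subset D$, $e=1$, and $Z\subset Y$ for a prime divisor
$Y\in|2H|$ that is $T$- and $w$-invariant, is defined by a section of weight $0$,
and is smooth at the general point of $Z$.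
\end{itemize}
\end{proposition}

\begin{proof}
As $Z$ is $w$-invariant, $v_i\equiv0$ on $Z$ if and only if $\varphi_i\equiv0$ on $Z$.
If all $v_i,\varphi_i$ vanish identically on $Z$, then $Z\subset S$, so $Z=S$. It is
impossible that exactly one pair $(v_i,\varphi_i)$ does not vanish identically, as
(R1) would give $v_i\varphi_i\equiv0$ on the irreducible surface $Z$.

\emph{Exactly one pair vanishes,} say $v_3\equiv\varphi_3\equiv0$. By (R1),
$\varphi(hv)=(h_1-h_2)v_1\varphi_1\not\equiv0$, so Lemma~\ref{lem:quadric} applies at
a general point $p=(X,v,\varphi)$ of the cone over $Z$. For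
$t=\operatorname{diag}(-1,-1,1)\in T$ we have $-tp=(-tXt^{-1},v,\varphi)$. By the
uniqueness of $X$ over $(v,\varphi)$, $X=-tXt^{-1}$, so the diagonal of $X$ vanishes
and $Z\subset D$. By Lemma~\ref{lem:quadric} the stabilizer of $[p]$ is that of
$[v:\varphi]$, given by $t_1=t_2=t_1^{-1}=t_2^{-1}$. So $e=2$ and we are in case (B).

\emph{No $v_i,\varphi_i$ vanishes identically.} If $t$ stabilizes a general point of
$Z$, then for some $c$ we have $t_i=c=t_i^{-1}$ for all $i$; so $c^2=1$, $c^3=\det t=1$ and $t=1$.
Thus $e=1$. If $Z\subset D$ we are in case (B). Assume $Z\not\subset D$.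

\emph{Claim: $\varphi(hv)\not\equiv0$ on $Z$.} This is what is needed to use
Lemma~\ref{lem:quadric}. Where $\varphi(hv)$ vanishes, the projection to $Q$ loses
information, and we argue instead with the volume form of $\mathbb C^3$, which fixes
the scaling. Suppose $\varphi(hv)\equiv0$, and let $[p]$, $p=(X,v,\varphi)$, lie in
the open $T$-orbit of $Z$, so all $v_i,\varphi_i$ are nonzero. As the $h_i$ are
distinct, $v$ and $hv$ are independent; $\varphi$ vanishes on both, so
$\varphi=\mu\,v\wedge hv$ with $\mu\ne0$. Call $\mu=\mu(p)$ the constant of $p$. Since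
$\mu(\lambda p)=\mu(p)/\lambda$, we may assume $\mu(p)=1$.

We compute $\operatorname{tr}(hX)$. Choose $\eta$ with $\eta(v)=1$,
$\eta(hv)=0$. By \eqref{eq:wedge}, $\varphi\wedge\eta=hv$, so (R4) gives
$X(hv)=-v$. Let $\varphi(z)=1$. By (R2), $Xz\in\ker\varphi$, so $Xz=b\,hv+c\,v$, and by (R3)
$X^2z=-bv=-v$, so $b=1$. In the basis $(v,hv,z)$, where the $z$-coefficient of a
vector is its value under $\varphi$, we have $hXv=0$, $hX(hv)=-hv$ and
$hXz=h^2v+c\,hv$. Hence
\[
0=\operatorname{tr}(hX)=-1+\varphi(h^2v)=\kappa-1,\qquad
\kappa=\det(v,hv,h^2v)=v_1v_2v_3\prod_{i<j}(h_j-h_i),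
\]
so $\kappa=1$. Write $h\varphi=\varphi\circ h=(h_i\varphi_i)$. From
\[
\varphi_1=v_2v_3(h_3-h_2),\qquad \varphi_2=v_3v_1(h_1-h_3),\qquad \varphi_3=v_1v_2(h_2-h_1)
\]
the first component of $\varphi\wedge h\varphi$ is
$\varphi_2\varphi_3(h_3-h_2)=v_1\cdot v_1v_2v_3(h_1-h_3)(h_2-h_1)(h_3-h_2)=-\kappa v_1$.
The other components follow by cyclic permutation, so $\varphi\wedge h\varphi=-\kappa v=-v$.
Consequently $-wp=(-X^T,-\varphi^T,-v^T)=:(X',v',\varphi')$ satisfies
$v'\wedge hv'=\varphi^T\wedge h\varphi^T=-v^T=\varphi'$: it also has constant $1$.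

Since $w$ preserves the open orbit of $Z$, $-wp=\lambda\,tp$ with $t\in T$ and
$\lambda\in\mathbb C^*$. By $\mathrm{SL}_3$-equivariance of $\wedge$ and $th=ht$,
$\mu(tp)=1$, so $\mu(\lambda tp)=1/\lambda$. Hence $\lambda=1$ and
$-X^T=tXt^{-1}$. Comparing diagonals, $X$ has zero diagonal and $Z\subset D$, a
contradiction. This proves the claim.

\emph{Construction of $Y$.} The ratios of the $\rho_i=v_i\varphi_i$ are
$T$-invariant, hence constant on $Z$, and $\sum\rho_i=0$. So the $c\in\mathbb C^3$ with
$\sum c_i\rho_i=0$ on $Z$ form a two-dimensional space containing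
$(1,1,1)$. Choose such a $c\notin\mathbb C(1,1,1)$ and put
$s=\sum c_iv_i\varphi_i\in H^0(V,2H)$, $Y=\{s=0\}$. By
Lemma~\ref{lem:quadric}, $V\dashrightarrow Q$ is dominant, and $\sum c_iv_i\varphi_i$ is not
a multiple of $\sum v_i\varphi_i$; so $s\ne0$. The section $s$ has weight $0$ and is
$w$-invariant, and $Z\subset Y$.

\emph{Smoothness.} Near a general point of $Z$ we may replace $V$ by $Q$ by the
claim and Lemma~\ref{lem:quadric}. There $Y$ is
$Q\cap\{\sum c_iv_i\varphi_i=0\}$, and the gradients $(\varphi_i,v_i)$ and
$(c_i\varphi_i,c_iv_i)$ are independent, as all coordinates are nonzero and the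
$c_i$ are not all equal.

\emph{Primeness.} Otherwise $\operatorname{div}(s)=Y_1+Y_2$ with $Y_i\in|H|$, each
$T$-invariant because $T$ is connected. So each $Y_i$ is defined by a weight
vector of $H^0(V,H)$, and as $s$ has weight $0$, up to a constant
$s=x_0^2$ or $s=x_\beta x_{-\beta}$; moreover $Z$ lies in the zero set of one of the
factors. The first is excluded by $Z\not\subset D$. If $\beta$ is short, it is
excluded because no $v_i$, $\varphi_i$ vanishes identically on $Z$. If $\beta=\varepsilon_i-\varepsilon_j$ is
long, note that $s$ vanishes on $S$ but $X_{ij}X_{ji}$ does not, since $S$ is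
irreducible and contains $[E_{ij}]$ and $[E_{ji}]$.
\end{proof}

\section{The distribution of weights}\label{sec:density}

Let $P\subset M_{\mathbb R}$ be the hexagon spanned by the long roots, and let $du$ be
Lebesgue measure normalized by $M$. For $u\in M_{\mathbb R}$ and a long root $\alpha$ put
$\alpha^\vee(u)=2\langle u,\alpha\rangle/\langle\alpha,\alpha\rangle$ for the Weyl-invariant
scalar product. Let $f_0$ be the continuous function on $P$ that is affine on each
cell of Figure~\ref{fig:P}, equals $\frac12$ at $0$ and at the short roots, and $0$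
at the long roots; put $f_0=0$ off $P$. We first evaluate the integrals that enter
the final estimate, and then show that $f_0$ is the limit density of weights.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.6]
\fill[gray!20] (0:1) -- (60:1) -- (120:1) -- (180:1) -- (240:1) -- (300:1) -- cycle;
\draw[thick] (30:1.732) -- (90:1.732) -- (150:1.732) -- (210:1.732) -- (270:1.732) -- (330:1.732) -- cycle;
\draw (0:1) -- (60:1) -- (120:1) -- (180:1) -- (240:1) -- (300:1) -- cycle;
\foreach \a in {0,60,120,180,240,300} {
  \draw (\a:1) -- (\a+30:1.732);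
  \draw (\a:1) -- (\a-30:1.732);
  \fill (\a:1) circle (0.03);
  \fill (\a+30:1.732) circle (0.03);
}
\fill (0,0) circle (0.03);
\node[below] at (0,0) {$0$};
\node[left] at (0:1) {$\varepsilon_1$};
\node[below left] at (60:1) {$-\varepsilon_3$};
\node[right] at (30:1.732) {$\varepsilon_1-\varepsilon_3$};
\node[right] at (330:1.732) {$\varepsilon_1-\varepsilon_2$};
\node[above] at (90:1.732) {$\varepsilon_2-\varepsilon_3$};
\end{tikzpicture}
\caption{The hexagon $P$ spanned by the six long roots, cut into the hexagon of the
six short roots (shaded) and twelve triangles. The density $f_0$ equals $\frac12$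
on the shaded hexagon, is $0$ on the boundary of $P$, and is affine on each
triangle.}\label{fig:P}
\end{figure}

The restriction of $\alpha^\vee$ to the roots is easy: it is $2$ at $\alpha$, $1$ at the
two adjacent long and the two adjacent short roots, and at most $0$ elsewhere.
Hence, on $P$,
\begin{equation}\label{eq:f0}
f_0=\tfrac12\Big(1-\sum_{\alpha\text{ long}}\max(0,\alpha^\vee-1)\Big).
\end{equation}
Indeed, all $\alpha^\vee\le1$ on the shaded hexagon. On a triangle
$\alpha,\gamma,\gamma'$ with $\gamma,\gamma'$ the adjacent short roots, only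
$\alpha^\vee-1$ can be positive and it is the barycentric coordinate $\lambda_\alpha$. On a
triangle $\alpha,\alpha',\gamma$ with $\alpha,\alpha'$ adjacent long roots and $\gamma$
between them, only $\alpha^\vee-1=\lambda_\alpha$ and $\alpha'^\vee-1=\lambda_{\alpha'}$ can be
positive. So on these triangles $f_0$ is $\frac12(\lambda_\gamma+\lambda_{\gamma'})$ and
$\frac12\lambda_\gamma$, respectively.

The shaded hexagon has area $3$ and each triangle has area $\frac12$ (in the
first kind, two edges at $\alpha=\gamma+\gamma'$ are $-\gamma,-\gamma'$; in the second,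
e.g.\ $\alpha=\varepsilon_1-\varepsilon_3$, $\alpha'=\varepsilon_1-\varepsilon_2$, $\gamma=\varepsilon_1$, the edges at $\gamma$ are
$-\varepsilon_3,-\varepsilon_2$). On a triangle of area $a$ the integrals of $\lambda$, $\lambda^2$,
$\lambda\lambda'$, for barycentric coordinates $\lambda\ne\lambda'$, are $\frac a3$,
$\frac a6$, $\frac a{12}$. Therefore
\begin{equation}\label{eq:integrals}
\int f_0=\tfrac32+6\cdot\tfrac16+6\cdot\tfrac1{12}=3,\qquad
\int f_0^2=\tfrac34+6\cdot\tfrac1{16}+6\cdot\tfrac1{48}=\tfrac54,\qquad f_0(0)=\tfrac12 .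
\end{equation}

\begin{proposition}\label{prop:density}
Let $Y\in|rH|$ be a prime divisor defined by a section of weight $0$, and let
$N_{k,\chi}=\dim H^0(Y,kH)_\chi$. All weights of $H^0(Y,kH)$ lie in $kP$, and
\[
k^{-3}\sum_\chi N_{k,\chi}\,\delta_{\chi/k}\ \longrightarrow\ r f_0\,du\qquad\text{weakly as }k\to\infty .
\]
Moreover the restriction $H^0(V,kH)\to H^0(Y,kH)$ is surjective for all $k$.
\end{proposition}

\begin{proof}
By Kodaira vanishing and $-K_V=2H$, $H^i(V,kH)=0$ for $i>0$, $k\ge0$, and
$H^1(V,lH)=0$ for all $l$; so restriction to $Y$ is surjective. Since $-K_\Omega=3H$,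
also $H^1(\Omega,lH)=0$ for all $l$, and $H^0(\Omega,kH)\to H^0(V,kH)$ is
surjective. By Borel--Weil $H^0(\Omega,kH)$ is the irreducible
$\operatorname{G}_2$-module whose extreme weights are $k\alpha$, $\alpha$ long. So
all weights lie in $kP$.

Let $d(k,\chi)=\dim H^0(V,kH)_\chi$. By vanishing of higher cohomology and the
Atiyah--Bott Lefschetz formula at the six points of $V^T$, for $k\ge0$,
\[
\sum_\chi d(k,\chi)e^\chi=\sum_{\alpha\text{ long}}\frac{e^{k\alpha}}{(1-e^{z_1})(1-e^{z_2})(1-e^{y_1})(1-e^{y_2})},
\]
where $z_1,z_2,y_1,y_2$ are the weights \eqref{eq:weights} at the point belonging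
to $\alpha$: near this point $x_\alpha^k$ trivializes $kH$. As the equation of $Y$ has weight $0$
and $H^1(V,(k-r)H)=0$,
$N_{k,\chi}=d(k,\chi)-d(k-r,\chi)$. Hence for $k\ge r$ and $\xi\in\mathfrak t_{\mathbb R}$ off the
root hyperplanes
\begin{equation}\label{eq:limit}
k^{-3}\sum_\chi N_{k,\chi}e^{\chi(\xi)/k}
=k^{-3}\sum_\alpha\frac{e^{\alpha(\xi)}\big(1-e^{-r\alpha(\xi)/k}\big)}{\prod_{\gamma\in\{z_1,z_2,y_1,y_2\}}(1-e^{\gamma(\xi)/k})}
\ \longrightarrow\ r\sum_\alpha\frac{\alpha\,e^\alpha}{y_1y_2z_1z_2}(\xi).
\end{equation}
The measures in question are supported in the compact set $P$ and have bounded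
mass, and the Laplace transform of a compactly supported measure is entire
and determines the measure. So it suffices to show that the
Laplace transform of $2f_0\,du$ is $\sum_\alpha2\alpha e^\alpha/(y_1y_2z_1z_2)$. We
compute it from \eqref{eq:f0}.

The neighbors of the vertex $\alpha$ of $P$ are $\alpha+y_1$ and $\alpha+y_2$, and
$|\det(y_1,y_2)|=3$ by \eqref{eq:weights}, because $z_1,z_2$ is a basis of $M$. So
$\int_Pe^u\,du=\sum_\alpha3e^\alpha/(y_1y_2)$
by Brion's formula. Next, $\max(0,\alpha^\vee-1)$ is supported on the triangle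
$\alpha,\alpha+y_1,\alpha+y_2$, of area $\frac32$, and equals there its barycentric
coordinate at $\alpha$. For a triangle with vertices $a,b,c$ and area $\frac32$, the
Hermite--Genocchi formula says $\int e^u\,du=3\exp[a,b,c]$ with the divided
difference
\[
\exp[a,b,c]=\frac{e^a}{(a-b)(a-c)}+\frac{e^b}{(b-a)(b-c)}+\frac{e^c}{(c-a)(c-b)},
\]
where $a,b,c$ stand for their values at $\xi$. It arises by integrating
$e^{\lambda_aa+\lambda_bb+\lambda_cc}$, so differentiation in $a$ gives
$\int\lambda_ae^u\,du=3\,\partial_a\exp[a,b,c]$. In $\partial_a\exp[a,b,c]$ the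
coefficients of $e^a$ and $e^b$ are
\[
\frac1{(a-b)(a-c)}\Big(1-\frac1{a-b}-\frac1{a-c}\Big)\qquad\text{and}\qquad\frac1{(b-a)^2(b-c)} .
\]
The vertex $\alpha$ occurs in three of these triangles. In its own triangle
($a=\alpha$), $a-b=-y_1$ and $a-c=-y_2$, so the coefficient of $e^\alpha$ is
$\frac1{y_1y_2}+\frac{y_1+y_2}{y_1^2y_2^2}$. In the triangle of $a=\alpha+y_1$, whose
neighbors are $b=\alpha$ and $c=\alpha+2y_1+y_2$, we have $b-a=-y_1$ and
$b-c=-(2y_1+y_2)=-3z_1$, so the coefficient is $-\frac1{3y_1^2z_1}$. In the triangle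
of $\alpha+y_2$, exchanging indices and using $y_1+2y_2=3z_2$, it is
$-\frac1{3y_2^2z_2}$. So the coefficient of $e^\alpha$ in the transform of $2f_0\,du$ is
\[
\frac3{y_1y_2}-3\Big[\frac1{y_1y_2}+\frac{y_1+y_2}{y_1^2y_2^2}\Big]+\frac1{y_1^2z_1}+\frac1{y_2^2z_2}
=\frac{-3(y_1+y_2)z_1z_2+y_1^2z_1+y_2^2z_2}{y_1^2y_2^2z_1z_2}.
\]
Inserting $z_1=\frac13(2y_1+y_2)$ and $z_2=\frac13(y_1+2y_2)$,
\begin{align*}
3(y_1+y_2)z_1z_2&=\tfrac13(2y_1^3+7y_1^2y_2+7y_1y_2^2+2y_2^3),\\
y_1^2z_1+y_2^2z_2&=\tfrac13(2y_1^3+y_1^2y_2+y_1y_2^2+2y_2^3).
\end{align*}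
The numerator is $-2y_1y_2(y_1+y_2)=2y_1y_2\alpha$, and the coefficient is
$2\alpha/(y_1y_2z_1z_2)$, as required.
\end{proof}

\section{Surfaces other than $S$}\label{sec:orbits}

Let $Z\ne S$ be a $G$-invariant irreducible surface, with $e$ as in
Proposition~\ref{prop:surfaces}. In case (B) put $Y=D$, $r=1$; in case (C)
let $Y$ be as there and $r=2$. In both cases, using Lemma~\ref{lem:D} for the
smoothness in case (B), $Y\in|rH|$ is a prime divisor, $G$-invariant, defined by a
section of weight $0$, smooth at the general point of $Z$, and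
\begin{equation}\label{eq:re}
re\le2 .
\end{equation}
We now carry out the argument of Section~\ref{sec:toy} on $Y$. Let
$A_{k,\chi}=H^0(Y,kH)_\chi$, of dimension $N_{k,\chi}$, and let $K=\mathbb C(Y)^T$.
Since $Y$ is smooth at the general point of $Z$, $\operatorname{ord}_Z$ is a
discrete valuation of $\mathbb C(Y)$.

\subsection{Orders of invariant functions}
There is one new phenomenon: the orders of invariant functions along $Z$ need not
fill $\mathbb Z$. On $\mathbb P^2$ with weights $1,0,-1$ on $x_1,x_0,x_{-1}$, invariant
functions are rational functions of $x_1x_{-1}/x_0^2$, so their orders along the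
orbit closure $\{x_0=0\}$ are even; and the stabilizer of a general point of this
line is $\{\pm1\}$. In general the stabilizer bounds the gap.

\begin{lemma}\label{lem:value}
\textup{(a)} $\operatorname{ord}_Z(K^*)=e'\mathbb Z$ with $e'\ge1$ and $e'\mid e$.

\textup{(b)} Exactly $N_{k,\chi}$ different integers occur as values of
$\operatorname{ord}_Z$ on $A_{k,\chi}\setminus0$.
\end{lemma}
\begin{proof}
(a) Let $U\subset Y$ be the affine $T$-invariant open set where all coordinates
($x_\beta$ and $x_0$) that do not vanish identically on $Z$ are nonzero, and let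
$O=T[p]$ be the open orbit of $Z$. The coordinates being semi-invariant, exactly
these are nonzero on $O$. So $Z\cap U$ lies in the torus of points of a
coordinate subspace with all coordinates nonzero; in it $O$ is a coset of the
image of a homomorphism of tori, hence closed. Therefore $Z\cap U=O$ and $O$ is
closed in $U$.

The ideal $I(O)\subset\mathbb C[U]$ is $T$-stable, hence spanned by semi-invariants, and
it generates the maximal ideal of $\mathcal O_{Y,Z}$. So some semi-invariant $F$, of
weight $\chi$ say, has $\operatorname{ord}_ZF=1$. The quotients of coordinates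
that are nonzero on $O$ are units on $U$; their weights generate a subgroup
$M'\subset M$ whose common kernel in $T$ is the stabilizer of $[p]$, so $M/M'$ has
order $e$ and $e\chi\in M'$. Hence there is a monomial unit $u$ of weight $-e\chi$,
and $F^eu\in K$ has order $e$.

(b) If two elements of $A_{k,\chi}$ have the same order, their quotient is a
$T$-invariant rational function on $Y$ of order $0$ along $Z$. It restricts to a
nonzero $T$-invariant rational function on $Z$, which is a constant $c$ because $Z$
has a dense $T$-orbit; and the first element minus $c$ times the second has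
higher order or is $0$. Thus each step of the filtration of $A_{k,\chi}$ by
$\operatorname{ord}_Z$ drops the dimension by at most one.
\end{proof}

\subsection{An Okounkov body}
Let $\Gamma=\{(k,\chi,\operatorname{ord}_Zs):0\ne s\in A_{k,\chi}\}\subset\mathbb N\times M\times\mathbb Z$,
a semigroup, with degree-$k$ part $\Gamma_k$. We have $\chi\in kP$ by
Proposition~\ref{prop:density}. Intersecting the divisor of $s$ on $Y$ with $H^2$ gives
$0\le\operatorname{ord}_Z(s)\,(H^2\cdot Z)\le k\,H^3\cdot Y$. So $\Gamma$ lies in a
closed strictly convex cone meeting $\{k=0\}$ only in $0$, and the closed convex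
hull $\Delta\subset M_{\mathbb R}\times\mathbb R$ of $\bigcup_{k\ge1}\Gamma_k/k$ is compact.

\begin{proposition}\label{prop:body}
Weakly as $k\to\infty$,
\begin{equation}\label{eq:equi}
k^{-3}\sum_{\gamma\in\Gamma_k}\delta_{\gamma/k}\ \longrightarrow\ \tfrac1{e'}\,\mathrm{Leb}_\Delta .
\end{equation}
Moreover $\Delta=\{(u,\tau):u\in P,\ \mathrm{lo}(u)\le\tau\le\mathrm{hi}(u)\}$ with
$\mathrm{hi}$ concave, $\mathrm{lo}$ convex, and $\mathrm{hi}-\mathrm{lo}=e'rf_0$ on
the interior of $P$.
\end{proposition}
\begin{proof}
Let $\Lambda=\Gamma-\Gamma$ be the group generated by $\Gamma$, and $\Lambda_k$ its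
degree-$k$ part.

\emph{The index of $\Lambda_0$ in $M\times\mathbb Z$ is $e'$.} All $x_\beta$ are nonzero
on $Y$ (for $r=1$ because $x_\beta$ is not proportional to $x_0$, for $r=2$ by
degree), and differences of roots generate $M$; so $\Lambda_0\to M$ is surjective.
We show that its kernel is $\operatorname{ord}_Z(K^*)=e'\mathbb Z$.
An element of the kernel is $\operatorname{ord}_Z(s/s')$ with $s,s'\in A_{k,\chi}$ for
some $(k,\chi)$, so lies in $\operatorname{ord}_Z(K^*)$. Conversely let
$f\in K^*$. The space of $s'\in H^0(Y,kH)$ with $fs'\in H^0(Y,kH)$ is $T$-stable, and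
nonzero for $k\gg0$ because it contains the sections of the ideal of
denominators of $f$ twisted by $kH$. So it contains a nonzero semi-invariant $s'$.
Then $fs'$ is a semi-invariant of the same weight, and
$\operatorname{ord}_Zf=\operatorname{ord}_Z(fs')-\operatorname{ord}_Zs'$ is in the kernel.

\emph{Upper bound.} $\Gamma_k\subset\Lambda_k\cap k\Delta$, and $\Lambda_k$ is a
translate of $\Lambda_0$ since $\Gamma_1\ne\emptyset$. Counting points of
$\Lambda_k$ in $k\Delta$ shows that every weak limit of the left side of
\eqref{eq:equi} is at most $\frac1{e'}\mathrm{Leb}_\Delta$.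

\emph{Lower bound.} Let $\gamma_1,\dots,\gamma_n\in\Gamma$ generate $\Lambda$ as a
group, and let $\sigma'$ be the cone they span. Any $\lambda\in\Lambda\cap\sigma'$ is
$\sum r_i\gamma_i$ with real $r_i\ge0$, so $\lambda=\sum\lfloor r_i\rfloor\gamma_i+\rho$
with $\rho$ in the finite set $\Lambda\cap\{\sum t_i\gamma_i:0\le t_i<1\}$. Write each such
$\rho$ as $\sum n_i(\rho)\gamma_i$ with $n_i(\rho)\in\mathbb Z$, choose an integer
$q\ge-n_i(\rho)$ for all $i,\rho$, and put $\gamma^*=q\sum\gamma_i$. Then
$\gamma^*+(\Lambda\cap\sigma')\subset\Gamma$. Hence every weak limit is at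
least $\frac1{e'}\mathrm{Leb}_{\Delta'}$ with $\Delta'=\sigma'\cap\{k=1\}$. When the
set $\{\gamma_i\}$ is enlarged, the $\Delta'$ exhaust the interior of $\Delta$. This
proves \eqref{eq:equi}.

\emph{The fibers.} The projection of $\Delta$ to $M_{\mathbb R}$ is contained in $P$ and
contains its vertices, since $x_\alpha|_Y\ne0$ for $\alpha$ long; so it is $P$. Project
\eqref{eq:equi} to $M_{\mathbb R}$. By Lemma~\ref{lem:value}(b) the left side becomes
$k^{-3}\sum_\chi N_{k,\chi}\delta_{\chi/k}$, so Proposition~\ref{prop:density} gives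
$(\mathrm{hi}-\mathrm{lo})/e'=rf_0$ almost everywhere on $P$; in the interior both
sides are continuous.
\end{proof}

\subsection{The barycenter}
\begin{proposition}\label{prop:bary}
The height $\sigma$ (the $\tau$-coordinate) of the barycenter of $\Delta$ satisfies
\[
\sigma\le\tfrac7{24}\,re\le\tfrac7{12},
\qquad\text{and}\qquad
\sum_{i\ge1}\dim\{s\in H^0(Y,kH):\operatorname{ord}_Zs\ge i\}\ \sim\ 3r\sigma\,k^4
\]
in the sense that the quotient of the left side by $k^4$ tends to $3r\sigma$.
\end{proposition}
\begin{proof}
The involution $w$ maps $A_{k,\chi}$ to $A_{k,-\chi}$ and preserves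
$\operatorname{ord}_Z$. So the concave function $\mathrm{hi}$ is even, and
$\mathrm{hi}\le\mathrm{hi}(0)$. By Borel's theorem $Z$ contains some $T$-fixed point
$[E_{ij}]$, so $X_{ij}\not\equiv0$ on $Z$, and $X_{ji}\not\equiv0$ by $w$-invariance.
Thus $X_{ij}X_{ji}\in A_{2,0}$ does not vanish identically on $Z$. As $\mathrm{lo}\ge0$,
this gives $\mathrm{lo}(0)=0$, so $\mathrm{hi}(0)=e'rf_0(0)=\frac12e'r$. With
$f=rf_0$ and \eqref{eq:integrals},
\[
\sigma=\frac{\int e'f\,(\mathrm{hi}-\frac12e'f)\,du}{\int e'f\,du}
\le\mathrm{hi}(0)-\frac{e'\int f^2}{2\int f}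
=e'r\Big(\frac12-\frac{5/4}{2\cdot3}\Big)=\frac7{24}\,e'r ,
\]
and $e'\le e$, $re\le2$ by Lemma~\ref{lem:value} and \eqref{eq:re}.

The filtration of $H^0(Y,kH)$ by $\operatorname{ord}_Z$ is $T$-stable, so by
Lemma~\ref{lem:value}(b) the sum in question is the sum of the last coordinates of
the elements of $\Gamma_k$. By \eqref{eq:equi}, divided by $k^4$ it tends to
$\frac1{e'}\int_\Delta\tau=\frac{\sigma}{e'}\int e'f\,du=3r\sigma$.
\end{proof}

\subsection{The estimate}
For any prime divisor $Y\in|rH|$, as $-K_V=2H$ and $2^4\cdot18=288$,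
\begin{equation}\label{eq:SY}
S(Y)=\frac{18}{288}\int_0^{2/r}(2-rt)^4\,dt=\frac2{5r}.
\end{equation}

\begin{proposition}\label{prop:notS}
Every divisorial valuation $v$ whose center on $V$ is a $G$-invariant surface
$Z\ne S$ satisfies $A_V(v)/S(v)\ge\frac{15}{14}$.
\end{proposition}
\begin{proof}
Apply Lemma~\ref{lem:AZ} with $\pi=\mathrm{id}$ and $Y$ as above. A section of $2mH$
vanishing to order at least $j$ along $Y$ is the $j$-th power of the equation of $Y$ times
a section of $(2m-rj)H$. By surjectivity of restriction
(Proposition~\ref{prop:density}), $W_{m,j}=H^0(Y,(2m-rj)H)$, and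
$N_m\sim\frac{18}{24}(2m)^4=12m^4$. Proposition~\ref{prop:bary} gives
\[
\lim_mS_m(W;Z)=\lim_m\frac1{12m^5}\sum_{0\le j\le2m/r}3r\sigma(2m-rj)^4
=\frac{3\sigma}{12}\cdot\frac{32}5=\frac85\sigma\le\frac{14}{15}.
\]
By \eqref{eq:SY}, $A_V(Y)/S(Y)=\frac{5r}2$. So
$A_V(v)/S(v)\ge\min\{\frac{5r}2,\frac{15}{14}\}=\frac{15}{14}$.
\end{proof}

\section{The surface $S$}\label{sec:S}

The general point of $S$ has stabilizer $\mu_3$, of order $3$ (Lemma~\ref{lem:S}).
A bound $\frac7{24}re$ with $e=3$ and $r\ge1$ is at least $\frac78>\frac58$, too weak for the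
preceding argument. Instead we blow up $S$: a $G$-invariant valuation
with center $S$ either is proportional to the order along the exceptional divisor
or has as its center a surface that
meets each general fiber of the exceptional divisor in three points, and then
sections cannot vanish much on it.

\subsection{The normal bundle}
\begin{lemma}\label{lem:normal}
The normal bundle of $S$ in $V$ is $N=L_1\oplus L_2$ with $L_1=\ell_2$,
$L_2=\ell_1$. The group $\mu_3$ acts on $L_1$ and $L_2$ by different characters, and
$w$ exchanges them. In particular $c_1(N)=H|_S$, $c_2(N)=2$.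
\end{lemma}
\begin{proof}
The ideal of $S$ is generated by the sections $v_i,\varphi_i$ of $H$
(Lemma~\ref{lem:S}), so the differential of $(v,\varphi)$ embeds $N$ as a subbundle of
$H\otimes(\mathbb C^3\oplus\mathbb C^{3*})$. The group $\mu_3$ acts trivially on $S$ and by
different characters on the two summands, so $N=L_1\oplus L_2$ with
$\mu_3$-eigenbundles $L_1\subset H\otimes\mathbb C^3$ and $L_2\subset H\otimes\mathbb C^{3*}$.
Since $w$ exchanges them, both have rank $1$. Let
$v'$ be the $\mathbb C^3$-component of a tangent vector at $X=a\otimes b$. To first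
order (R5) reads $X^T(v'\wedge z)=0$, that is $\det(v',z,a)\,b=0$ for all $z$; so
$v'\in\mathbb Ca$. Hence $L_1\otimes H^{-1}$ is the tautological bundle with
fiber $\mathbb Ca$, namely $-\ell_1$, and $L_1=H|_S-\ell_1=\ell_2$. In the same way (R4)
gives $\det(\varphi',\eta,b)\,a=0$ for all $\eta$ for the $\mathbb C^{3*}$-component
$\varphi'$, so $\varphi'\in\mathbb Cb$ and $L_2=H|_S-\ell_2=\ell_1$. Finally
$c_2(N)=\ell_1\ell_2=2$.
\end{proof}

\subsection{The exceptional divisor}
Let $\pi:\tilde V\to V$ be the blow-up of $S$ with exceptional divisor $E$, so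
$A_V(E)=2$.

\begin{lemma}\label{lem:SE}
$S(E)\le\frac{19}{15}$.
\end{lemma}
\begin{proof}
For $k\ge2$, $E^kH^{4-k}=(-1)^{k-1}\int_Ss_{k-2}(N)H^{4-k}$ with the Segre classes
$s_0=1$, $s_1=-c_1$, $s_2=c_1^2-c_2$. By Lemmas~\ref{lem:S} and \ref{lem:normal},
\[
H^4=18,\quad H^3E=0,\quad H^2E^2=-6,\quad HE^3=-6,\quad E^4=-(6-2)=-4 .
\]
Since the ideal of $S$ is generated by sections of $H$, the class $H-E$ is
base point free. So for $0\le t\le2$ the class $2H-tE=(2-t)H+t(H-E)$ is nef, and
\[
\operatorname{vol}(2H-tE)=288-144t^2+48t^3-4t^4=:\phi(t),\qquad\phi(2)=32,\quad\phi'(2)=-128 .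
\]
The function $\operatorname{vol}(2H-tE)^{1/4}$ is concave where it is positive, so for
$t\ge2$ it lies below its left tangent at $t=2$ as long as it is positive. The slope
of this tangent is
$\frac14\cdot32^{1/4}\cdot\frac{-128}{32}=-32^{1/4}$, so the tangent is $32^{1/4}(3-t)$.
So $\operatorname{vol}(2H-tE)\le32(3-t)^4$ on $[2,3]$, and the volume vanishes for
$t\ge3$. Therefore
\[
S(E)\le\frac1{288}\Big(\int_0^2\phi(t)\,dt+\int_2^332(3-t)^4\,dt\Big)
=\frac{358.4+6.4}{288}=\frac{19}{15}.\qedhere
\]
\end{proof}

\subsection{The estimate}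
\begin{proposition}\label{prop:S}
Every $G$-invariant divisorial valuation $v$ with center $S$ satisfies
$A_V(v)/S(v)\ge\frac{30}{19}$.
\end{proposition}
\begin{proof}
The group $G$ acts on $\tilde V$. The center $\tilde Z\subset E$ of $v$ on
$\tilde V$ is irreducible, $G$-invariant, and dominates $S$. If $\tilde Z=E$, then
$v$ is proportional to $\operatorname{ord}_E$ and
$A_V(v)/S(v)=2/S(E)\ge\frac{30}{19}$.

Otherwise $\tilde Z$ is a surface. Over the open orbit of $S$ all $T$-orbits of
$\tilde Z$ are two-dimensional, hence open in $\tilde Z$. So the part of $\tilde Z$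
over this orbit is a
single orbit $Tq$, $q\in\mathbb P(N_p)$ with $p$ in the open orbit. Its fiber over $p$ is
the orbit of $q$ under the stabilizer $\mu_3$ of $p$, so $\tilde Z\to S$ has
degree $|\mu_3q|\in\{1,3\}$. If this is $1$, then $q$ is a $\mu_3$-fixed point of
$\mathbb P(N_p)$. As $\mu_3$ acts on $L_{1,p}$ and $L_{2,p}$ by different characters,
$\tilde Z=\mathbb P(L_1)$ or $\mathbb P(L_2)$; but $w$ exchanges these, so neither is
$G$-invariant. Hence the degree is $3$.

A nonzero section of $(2mH-jE)|_E$ has degree $j$ on the fibers of $E\to S$. A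
general fiber is not contained in its zero divisor and meets $\tilde Z$ in $3$
points, so the section has order at most $j/3$ along $\tilde Z$. Therefore
\[
S_m(W;\tilde Z)\le\frac1{mN_m}\sum_j\frac j3\dim W_{m,j}=\frac13S_m(E),\qquad
\limsup_mS_m(W;\tilde Z)\le\frac{19}{45},
\]
and Lemma~\ref{lem:AZ} with $Y=E$ gives
$A_V(v)/S(v)\ge\min\{\frac{30}{19},\frac{45}{19}\}=\frac{30}{19}$.
\end{proof}

\section{Proof of Theorems \ref{thm:A} and \ref{thm:B}}\label{sec:proofs}

\begin{proof}[Proof of Theorem~\ref{thm:B}]
Let $V\not\cong V^{\mathrm a}_{18}$. By Proposition~\ref{prop:types} we are in the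
standing situation $V=V_h$ with $h$ diagonal. Let $E$ be a $G$-invariant prime
divisor over $V$. Its center on $V$ is irreducible and $G$-invariant, hence by
Lemma~\ref{lem:nocurves} a surface or a divisor. If it is a divisor in $|rH|$, the
ratio is $\frac{5r}2\ge\frac52$ by \eqref{eq:SY}. If it is a surface different
from $S$, the ratio is at least $\frac{15}{14}$ by Proposition~\ref{prop:notS}. If
it is $S$, the ratio is at least $\frac{30}{19}$ by Proposition~\ref{prop:S}.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}]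
Let $V\not\cong V^{\mathrm a}_{18}$. By Theorem~\ref{thm:B}, $\beta(E)>0$ for all
$G$-invariant prime divisors $E$ over $V$, and $G$ is reductive. By
Theorem~\ref{thm:Zhuang} $V$ is K-polystable, and by Theorem~\ref{thm:YTD} it admits
a K\"ahler--Einstein metric. The fourfold $V^{\mathrm a}_{18}$ admits none by (F4).
\end{proof}

By (F1)--(F3), the $V_{18}$ with a K\"ahler--Einstein metric are thus
$V^{\mathrm s}_{18}$ and all $V_{18}$ with $\operatorname{Aut}^0\cong\mathbb G_{\mathrm m}^2$.

\section{The fourfold $V^{\mathrm a}_{18}$ and Theorem \ref{thm:C}}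

The remaining fourfold is a small deformation of a K\"ahler--Einstein one: let
the nilpotent part of $h$ tend to zero. We use the following results: openness
of K-semistability in families (Xu; Blum--Liu--Xu); $\delta\ge1$ if and only if $X$
is K-semistable, and $\delta>1$ if and only if $X$ is uniformly K-stable (Fujita, Li,
Blum--Jonsson); uniform K-stability implies that the automorphism group is
finite; and the greatest Ricci lower bound is $\min(1,\delta)$
(Berman--Boucksom--Jonsson; Cheltsov--Rubinstein--Zhang).

\begin{proof}[Proof of Theorem~\ref{thm:C}]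
Let $\delta_0$ be one of the short roots $\pm\varepsilon_3$, and let
$0\ne h_s\in\ker\delta_0\subset\mathfrak t$. All $[h_s+ce_{\delta_0}]$ with $c\ne0$ are of
type (iii), so $V_{h_s+ce_{\delta_0}}\cong V^{\mathrm a}_{18}$ by
Proposition~\ref{prop:types}.

Also $V_{h_s}$ is smooth. By \eqref{eq:sing} we have to show that no nonzero
$x\in\hat\Omega$ commutes with $h_s$. Such an $x$ is $(X,v_3e_3,\varphi_3e_3^*)$ with
$X$ diagonal. By (R1), $v_3\varphi_3=0$; so $X^2=0$ by (R3) and $X=0$. Then $x=0$ by
(R4) and (R5).

So $c\mapsto V_{h_s+ce_{\delta_0}}$ is a smooth family over the affine line whose fiber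
at $c=0$ is of type (ii). This fiber is K-polystable by the proof of
Theorem~\ref{thm:A}, in particular K-semistable. By openness its nearby fibers
are K-semistable, and these are isomorphic to $V^{\mathrm a}_{18}$. As
$V^{\mathrm a}_{18}$ has no K\"ahler--Einstein metric, it is not K-polystable by
Theorem~\ref{thm:YTD}; so it is strictly K-semistable. All other $V_{18}$ are
K-polystable. Thus every $V_{18}$ is K-semistable, i.e.\ $\delta(V_{18})\ge1$. Since
$\operatorname{Aut}(V_{18})$ is infinite, no $V_{18}$ is uniformly K-stable, and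
$\delta(V_{18})=1$. Hence the greatest Ricci lower bound is $1$, also for
$V^{\mathrm a}_{18}$.

Now let $V_h$ be smooth. By Theorem~\ref{thm:A}, it admits a K\"ahler--Einstein
metric if and only if $V_h\not\cong V^{\mathrm a}_{18}$. By (F1)--(F3) this holds if
and only if $\operatorname{Aut}^0(V_h)$ is reductive, and by
Proposition~\ref{prop:types} if and only if $h$ is of type (i) or (ii), i.e.\
semisimple. Finally, $[h]$ is GIT-polystable if and only if $h\ne0$ and the orbit
$\operatorname{G}_2\cdot h$ is closed, and an adjoint orbit is closed if and only if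
it consists of semisimple elements.
\end{proof}

\begin{remark}
The central fiber is $V_{h_s}\cong V^{\mathrm s}_{18}$. The centralizer of $h_s$
in $\operatorname{G}_2$ is connected, reductive and non-abelian of dimension $4$,
with maximal torus $T$, and acts on $V_{h_s}$. The kernel of the action is normal and
meets $T$ trivially. So it contains no nontrivial torus, and its identity component,
being reductive, is
trivial; then the kernel is finite and normal, hence central, hence in $T$, hence
trivial. Thus $\operatorname{Aut}^0(V_{h_s})$ is not abelian, and by (F1)--(F3) this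
leaves only $V^{\mathrm s}_{18}$. So $V^{\mathrm a}_{18}$ degenerates isotrivially
to $V^{\mathrm s}_{18}$.
\end{remark}

\begin{thebibliography}{9}

\bibitem{Calabi}
Araujo et al., \emph{The Calabi problem for Fano threefolds}.

\bibitem{FH}
Fulton--Harris, \S22.

\bibitem{KM}
Koll\'ar--Mori, Theorem 5.50.

\bibitem{PZ}
Yuri Prokhorov and Mikhail Zaidenberg, \emph{Fano-Mukai fourfolds of genus $10$ as
compactifications of $\mathbb C^4$}, arXiv:1706.04926 (2017).

\bibitem{Zhuang}
Zhuang, Invent.\ Math.\ \textbf{226} (2021).

\end{thebibliography}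

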